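# Placing two finite sets side by side in a transitive graph

Permutations are composed from right to left, and $[x,y]=xyx^{-1}y^{-1}$.

## 1. Transitive graphs, placements, and quasimorphisms

All graphs here are infinite, connected and locally finite, with graph distance $d$.

**Definition (transitive graph).** A graph $\mathcal G$ is *vertex-transitive*, or just transitive, if for any two vertices some automorphism carries the first to the second. Then all balls of radius $r$ have the same number of vertices, written $|\mathrm{Ball}(r)|$.

*Example.* The line $\mathbb Z$ with edges $i\sim i+1$ is transitive, and $|\mathrm{Ball}(r)|=2r+1$.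

**Definition (Cayley graph).** Let $G$ be a group with a finite generating set $S=S^{-1}\not\ni1$. Its *Cayley graph* has vertex set $G$ and edges $g\sim gs$, $s\in S$. Left multiplications are automorphisms, so the graph is transitive. The distance from $x$ to $y$ is the length of the shortest word in $S$ that equals $x^{-1}y$.

*Example.* Left multiplications need not be all the automorphisms. The (finite) Cayley graph of $\{1,a,b,ab\}\cong\mathbb Z_2\times\mathbb Z_2$ with $S=\{a,b\}$ is the 4-cycle $1,a,ab,b$. The rotation by one step sends the coset $\{1,a\}$ of $\langle a\rangle$ to $\{a,ab\}$, which is not a coset of $\langle a\rangle$. This will matter in Section 9.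

**Definition (disjoint sets, distance).** $A,B$ always denote nonempty finite vertex sets, or the subgraphs they induce; they need not be connected. They are *disjoint* if they share no vertex, and $d(A,B)=\min\{d(a,b):a\in A,\ b\in B\}$. Both notions depend on the vertex sets only.

*Example.* In $\mathbb Z$ the sets $A=\{0,10\}$ and $B=\{1,2\}$ are disjoint and at distance $1$.

**Definition (exponential growth).** $\mathcal G$ has *exponential growth* if there is $\rho>1$ with $|\mathrm{Ball}(r)|\ge\rho^r$ for all large $r$.

*Example.* In the 3-regular tree $|\mathrm{Ball}(r)|=1+3(2^r-1)\ge2^r$.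

**Definition (quasimorphism).** A *quasimorphism* on a group $\Gamma$ is a function $\varphi:\Gamma\to\mathbb R$ for which some $\Delta_0$ satisfies $|\varphi(xy)-\varphi(x)-\varphi(y)|\le\Delta_0$ for all $x,y$.

*Example.* Homomorphisms to $\mathbb R$ are quasimorphisms with $\Delta_0=0$. On $\mathbb Z$, the function $n\mapsto\lfloor n\sqrt2\rfloor$ is one with $\Delta_0=1$, since $\lfloor x+y\rfloor-\lfloor x\rfloor-\lfloor y\rfloor\in\{0,1\}$.

We can now ask: given two finite sets in a transitive graph, we may move one of them by an automorphism. We want them disjoint but close. *Is there a constant $c$, depending on the graph $\mathcal G$ only, such that for all nonempty finite $A,B$ some automorphism $\gamma$ makes $\gamma A$ and $B$ disjoint with $d(\gamma A,B)\le c$?*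

The question is from Antar Bandyopadhyay, Jeffrey Steif and Adam Timar, "On the Cluster Size Distribution for Percolation on Some General Graphs", arXiv:0805.3620 (2008). Three facts are quoted with it:

* (i) for Cayley graphs one can always reach distance at most $(|A|+|B|)^{3/4}$;
* (ii) $c=1$ does not suffice for all groups, an example being the Cayley graph of the free product of a cycle of length 3 and a cycle of length 4;
* (iii) for the 3-regular tree the answer is affirmative.

## 2. Three theorems on the distance between placements

The answer is negative.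

**Theorem 1.** There is an infinite, connected, locally finite, vertex-transitive graph $\mathcal G$ (a Cayley graph) such that for every $c\in\mathbb N$ there are nonempty finite $A,B$ with the following property: every $\alpha\in\mathrm{Aut}(\mathcal G)$ with $d(\alpha A,B)\le c$ satisfies $\alpha A\cap B\ne\emptyset$.

For a transitive graph $\mathcal G$ let $D_{\mathcal G}(N)$ be the maximum, over all $A,B$ with $|A|+|B|\le N$, of
$$\min\{d(\gamma A,B):\gamma\in\mathrm{Aut}(\mathcal G),\ \gamma A\cap B=\emptyset\}.$$
The question asks whether $D_{\mathcal G}$ is always bounded. Part (a) below shows that the minimum and the maximum exist.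

**Theorem 2.** (a) In every infinite transitive graph, if $|\mathrm{Ball}(r)|>|A||B|$, then some automorphism $\gamma$ has $\gamma A\cap B=\emptyset$ and $d(\gamma A,B)\le r$. In particular $D_{\mathcal G}(N)=O(\log N)$ if $\mathcal G$ has exponential growth.

(b) The graph of Theorem 1 has exponential growth, and there are $c_1,c_2>0$ with
$$c_1\frac{\log N}{\log\log N}\le D_{\mathcal G}(N)\le c_2\log N\qquad\text{for all large }N.$$

**Theorem 3.** Let $\Gamma\le\mathrm{Aut}(\mathcal G)$ act transitively on vertices, and let $\varphi:\Gamma\to\mathbb R$ be an unbounded quasimorphism that is bounded on a vertex stabilizer. Then a constant $c(\mathcal G)$ as in the question exists. If $\varphi$ is a nonzero homomorphism that vanishes on a vertex stabilizer, then $c=1$ works, and this is optimal.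

Theorem 1 concerns arbitrary finite sets, as the question does. No claim is made that its sets induce connected subgraphs, nor about the variant restricted to connected $A,B$.

## 3. The line, and a triangle beside a square

**The line.** In $\mathbb Z$, translate $A$ until its smallest element is $\max B+1$. The sets are then disjoint and at distance $1$, so $c=1$ works.

**A triangle beside a square.** Let $G=\mathbb Z_3*\mathbb Z_4$ with $K=\langle x\rangle$ of order 3, $H=\langle y\rangle$ of order 4, and $S=\{x^{\pm1},y^{\pm1}\}$. The cosets $gK$ are triangles of the Cayley graph, and the cosets $gH$ are 4-cycles.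

There are no other triangles. Indeed, a triangle through $g$ gives $s_1s_2s_3=1$ with $s_i\in S$. Map this to $\mathbb Z_3\times\mathbb Z_4$. The $y$-exponent is a sum of at most three signs and is $\equiv0$ mod $4$, so the number of $y$-letters is $0$ or $2$. If it is $2$, there is exactly one $x$-letter and the $x$-exponent is $\pm1\not\equiv0$ mod $3$. So all letters are $x^{\pm1}$, the exponent sum is divisible by 3, and all three letters agree: the triangle is $gK$.

Put $A=K$ and $B=H$, and let $\alpha$ be an automorphism with $d(\alpha A,B)\le1$. Then $\alpha A$ is a triangle. If it does not meet $B$, it contains a vertex outside $H$ adjacent to some $h\in H$, that is, $hx^{\pm1}$. The only triangle through this vertex is $hx^{\pm1}K=hK$, which contains $h\in B$, a contradiction. So $c=1$ fails here. Notice what was used: $A$ and $B$ are finite subgroups $K,H$, and each generator lies in $HK$.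

## 4. Pushing in a direction: proof of Theorem 3

The sensible first approach generalizes the line: find a "height" on the automorphisms and push $A$ just past the top of $B$. We first set up notation that serves twice.

Let $\Gamma\le\mathrm{Aut}(\mathcal G)$ be transitive on vertices, $o$ a vertex, $\Gamma_o$ its stabilizer, and
$$\tilde A=\{\alpha\in\Gamma:\alpha o\in A\},\qquad \tilde B=\{\beta\in\Gamma:\beta o\in B\}.$$
For $\gamma\in\Gamma$,
$$\gamma A\cap B\neq\emptyset\iff\gamma\in\tilde B\tilde A^{-1}.\tag{1}$$
Indeed, if $\gamma a=b$, pick $\alpha\in\Gamma$ with $\alpha o=a$. Then $\gamma\alpha\in\tilde B$, so $\gamma\in\tilde B\tilde A^{-1}$. Conversely, if $\gamma=\beta\alpha^{-1}$, then $\gamma(\alpha o)=\beta o\in\gamma A\cap B$. Moreover, for $s\in\Gamma$, $\beta\in\tilde B$, $\alpha\in\tilde A$,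
$$\gamma=\beta s\alpha^{-1}\ \Longrightarrow\ d(\gamma A,B)\le d(\gamma\alpha o,\beta o)=d(\beta so,\beta o)=d(so,o).\tag{2}$$
If $\beta_bo=b$ and $\alpha_ao=a$, then $\tilde B=\bigcup_{b\in B}\beta_b\Gamma_o$ and $\tilde A^{-1}=\bigcup_{a\in A}\Gamma_o\alpha_a^{-1}$, both finite unions.

**Proof of Theorem 3.**

**Step 1: choose the push $f$, once for the whole graph.** Let $o$ be a vertex such that $\varphi$ is bounded on $\Gamma_o$. Taking $x=y=1$ gives $|\varphi(1)|\le\Delta_0$, hence $|\varphi(x)+\varphi(x^{-1})|\le2\Delta_0$. As $\varphi$ is unbounded, it is therefore unbounded above. Choose $f\in\Gamma$ with $\varphi(f)>3\Delta_0+2$, and put $c=d(fo,o)$.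

**Step 2: apply the push near the top of $B$ and of $A^{-1}$.** On a coset $\beta\Gamma_o$ or $\Gamma_o\alpha^{-1}$ the function $\varphi$ is bounded, by the quasimorphism inequality. So $b^*=\sup_{\tilde B}\varphi$ and $a^*=\sup_{\tilde A^{-1}}\varphi$ are finite. Take $\beta\in\tilde B$ and $\alpha\in\tilde A$ with $\varphi(\beta)\ge b^*-1$ and $\varphi(\alpha^{-1})\ge a^*-1$, and set $\gamma=\beta f\alpha^{-1}$. By (2), $d(\gamma A,B)\le c$. Two uses of the quasimorphism inequality give
$$\varphi(\gamma)\ge a^*+b^*-2+\varphi(f)-2\Delta_0>a^*+b^*+\Delta_0\ge\sup_{\tilde B\tilde A^{-1}}\varphi .$$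
So $\gamma\notin\tilde B\tilde A^{-1}$, and $\gamma A\cap B=\emptyset$ by (1).

**Step 3: get $c=1$ for homomorphisms.** Let $\varphi$ be a nonzero homomorphism vanishing on $\Gamma_o$. It is constant on each coset $\beta\Gamma_o$ and $\Gamma_o\alpha^{-1}$, so it takes finitely many values on $\tilde B$ and on $\tilde A^{-1}$, and both suprema are attained. With $\beta,\alpha$ attaining them, $\varphi(\beta f\alpha^{-1})=a^*+b^*+\varphi(f)$, so $\varphi(f)>0$ suffices for the argument of Step 2. It remains to find such an $f$ with $d(fo,o)=1$.

The group $\Gamma$ is generated by $\{x:d(xo,o)\le1\}$. For $g\in\Gamma$ take a path $o=v_0,\dots,v_k=go$ and $g_i\in\Gamma$ with $g_io=v_i$, $g_0=1$ and $g_k=g$ (if $k=0$, then $g\in\Gamma_o$ is itself in the set). Then $g$ is the product of the elements $g_{i-1}^{-1}g_i$, each of which moves $o$ by distance $1$. Hence some $x$ with $d(xo,o)\le1$ has $\varphi(x)\ne0$. Then $x\notin\Gamma_o$, so $d(xo,o)=d(x^{-1}o,o)=1$, and we take $f=x$ or $f=x^{-1}$. Finally, disjoint sets are at distance at least $1$, so $c=1$ is optimal. $\square$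

**Examples.** For a Cayley graph take $\Gamma$ to be the group itself; stabilizers are trivial. So $c=1$ works for Cayley graphs of finitely generated groups that surject onto $\mathbb Z$.

For the 3-regular tree fix an end $\xi$. Each vertex has one neighbor toward $\xi$ (its parent) and two children. Let $\Gamma$ be the group of automorphisms that preserve the parent relation. It is transitive: map the ray from one vertex to $\xi$ onto the ray from another, and extend outward through the children. A height function $h$ that drops by $1$ at each passage to the parent changes under $\gamma\in\Gamma$ by an amount $\varphi(\gamma)=h(\gamma v)-h(v)$. This is independent of $v$, because any two vertices have a common ancestor and $\gamma$ commutes with the parent map. So $\varphi$ is a homomorphism, nonzero by transitivity and zero on stabilizers, and $c=1$ works for the tree.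

Cayley graphs of non-elementary hyperbolic groups also have some constant $c$. They carry unbounded quasimorphisms, because their second bounded cohomology is infinite-dimensional (Epstein–Fujiwara, *Topology* 36 (1997)) while $H^2(\,\cdot\,;\mathbb R)$ is finite-dimensional. A class in the kernel of the comparison map is the coboundary of a quasimorphism, and the class is zero if that quasimorphism is bounded. This covers $\mathbb Z_3*\mathbb Z_4$.

**Where this stops.** The method needs an unbounded $\varphi$. If a group $G$ has the property that every element lies in a product $HK$ of two finite subgroups, it has none. For $h$ in a finite subgroup, $|\varphi(h^n)-n\varphi(h)|\le(n-1)\Delta_0$, and $\varphi(h^n)$ takes finitely many values. Dividing by $n$ and letting $n\to\infty$ gives $|\varphi(h)|\le\Delta_0$. Hence $|\varphi(hk)|\le3\Delta_0$ on all of $G$.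

## 5. Counting placements, and when the count cannot be improved

A second approach needs no direction: there are few placements that meet, and many that are close.

**The count for a Cayley graph.** Use left multiplications only, and let $F_r$ be the ball of radius $r$ about $1$. By (1) with $o=1$, the bad $\gamma$ are those in $BA^{-1}$, at most $|A||B|$ of them. By (2), each $\gamma\in BF_rA^{-1}$ has $d(\gamma A,B)\le r$; this set contains $bF_ra^{-1}$, which has $|\mathrm{Ball}(r)|$ elements. If $|\mathrm{Ball}(r)|>|A||B|$, some $\gamma$ is close and not bad.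

**Proof of Theorem 2(a).** For a general transitive graph, Haar measure replaces the counting. Let $\Gamma=\mathrm{Aut}(\mathcal G)$ with the topology of pointwise convergence on vertices. The stabilizer $\Gamma_o$ is open. It is compact, since it preserves the finite spheres about $o$ and is a closed subgroup of the product of their symmetric groups. So $\Gamma$ is locally compact. Let $\mu$ be its left Haar measure with $\mu(\Gamma_o)=1$. For $g\in\Gamma$ the map $E\mapsto\mu(Eg)$ is again a left Haar measure, so $\mu(Eg)=\Delta(g)\mu(E)$ with $\Delta(g)>0$. Put $S_r=\{s\in\Gamma:d(so,o)\le r\}$. By transitivity it is a disjoint union of $|\mathrm{Ball}(r)|$ cosets $g\Gamma_o$, so $\mu(S_r)=|\mathrm{Ball}(r)|$.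

Suppose no $\gamma$ as required exists. By (2) every $\gamma\in\tilde BS_r\tilde A^{-1}$ has $d(\gamma A,B)\le r$, so $\gamma A$ meets $B$; by (1), $\tilde BS_r\tilde A^{-1}\subset\tilde B\tilde A^{-1}$. With $\alpha_a,\beta_b$ as in Section 4, $\tilde B\tilde A^{-1}=\bigcup_{a,b}\beta_b\Gamma_o\alpha_a^{-1}$. Let $\alpha$ be one of the $\alpha_a$ with $\Delta(\alpha_a^{-1})$ maximal, and take any $\beta\in\tilde B$. Then
$$|\mathrm{Ball}(r)|\,\Delta(\alpha^{-1})=\mu(\beta S_r\alpha^{-1})\le\sum_{a,b}\mu(\beta_b\Gamma_o\alpha_a^{-1})=|B|\sum_a\Delta(\alpha_a^{-1})\le|A||B|\,\Delta(\alpha^{-1}).$$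
So $|\mathrm{Ball}(r)|\le|A||B|$, contrary to hypothesis.

For the last claim, $|A|+|B|\le N$ gives $|A||B|\le N^2/4$. If $|\mathrm{Ball}(r)|\ge\rho^r$ for large $r$, then the least integer $r>2\log N/\log\rho$ satisfies $|\mathrm{Ball}(r)|\ge\rho^r>N^2$ for large $N$, so $D_{\mathcal G}(N)\le r=O(\log N)$. $\square$

**Where this stops.** The radius grows with $|A||B|$, and for left multiplications nothing better can come from this argument if it is possible that $BF_cA^{-1}=BA^{-1}$ with $F_c$ large. Subgroups make this happen: if $B=H$ and $A=K$ are finite subgroups and $F_c\subset HK$, then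
$$HF_cK\subset H\cdot HK\cdot K=HK .$$
The triangle and the square are the case $c=1$. In $\mathbb Z_3*\mathbb Z_4$ this mechanism does not continue, since every finite subgroup of a free product is conjugate into a factor, so $|HK|\le16$, while $|F_c|\to\infty$. What we want is an infinite, finitely generated group $G$ with
$$\text{every finite subset of }G\text{ lies in }HK\text{ for some finite subgroups }H,K.\tag{3}$$
A single finite subgroup cannot contain a generating set of an infinite group; a product of two can. After constructing $G$, we still have to prevent the Cayley graph from having unwelcome automorphisms.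

## 6. Permutations of the line: flux, blocks, and a word that sees all scales

**Flux.** For sets $P,Q\subset\mathbb Z$ with finite symmetric difference put $[P:Q]=|P\setminus Q|-|Q\setminus P|$. This is the sum of $1_P-1_Q$ over $\mathbb Z$, so $[P:R]=[P:Q]+[Q:R]$, and $[fP:fQ]=[P:Q]$ for bijections $f$. Let $N_p=\{i\in\mathbb Z:i<p\}$.

**Definition (flux).** For a permutation $f$ of $\mathbb Z$ of bounded displacement, $\phi(f)=[fN_p:N_p]$. Explicitly,
$$\phi(f)=\#\{i<p:f(i)\ge p\}-\#\{i\ge p:f(i)<p\}.\tag{4}$$

This does not depend on $p$, since $[fN_q:N_q]=[fN_q:fN_p]+[fN_p:N_p]+[N_p:N_q]$ and the outer terms are $[N_q:N_p]$ and $[N_p:N_q]$, with sum $0$. It is a homomorphism to $\mathbb Z$: $[fgN_p:N_p]=[fgN_p:fN_p]+[fN_p:N_p]=\phi(g)+\phi(f)$. Hence elements of finite order have flux $0$, and so do all products of them.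

*Example.* The shift $i\mapsto i+1$ has flux $1$. The "conveyor belt" $y(i)=i+2$ for $i$ even, $y(i)=i-2$ for $i$ odd, has flux $0$: at $p=0$ only $-2$ crosses to the right and only $1$ crosses to the left.

**Cutting the conveyor belt.** The map $y$ has infinite order; we write it as a product of two elements of finite order. Let $L\ge4$ be even and let $k$ swap $p-2$ and $p+1$ for every $p\in L\mathbb Z$. Put $h=yk$, so $y=hk$. Then $h(p-2)=y(p+1)=p-1$ and $h(p+1)=y(p-2)=p$, and elsewhere $h=y$. So on each block $[p,p+L)$ the map $h$ goes up through $p,p+2,\dots,p+L-2$, crosses to $p+L-1$, comes down through the odd places to $p+1$, and returns to $p$. It is one cycle in each block. The two crossings at each cut were exchanged, and this was possible because the flux is $0$.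

**Why periodic permutations are not enough.** Here $k$ and $h$ commute with translation by $L$ only, and for maps of larger displacement $L$ must grow. Consider a group generated by finitely many permutations, each commuting with a translation by some $2^n$. All of its elements commute with one translation by $2^N$. A finite subgroup of it acts faithfully on $\mathbb Z/2^N$, because an element acting trivially there has the form $i\mapsto i+2^Na_i$ with $a_i$ depending on $i$ mod $2^N$, and such elements form a torsion-free group. So $|HK|\le((2^N)!)^2$ for all finite subgroups, and (3) fails if the group is infinite. If instead we admit all periods $2^n$ at once, a finite set of elements again has a common period, so the group is not finitely generated. We need finitely many rules that nevertheless produce blocks at every scale $2^n$. So we let the rules read a fixed word.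

**The word $w$.** Let $v_2$ be the 2-adic valuation. Define $w:\mathbb Z\to\{0,1\}$ by $w(i)\equiv v_2(i)\pmod2$ for $i\ne0$ and $w(0)=0$. The values at $1,\dots,16$ are $0,1,0,0,0,1,0,1,0,1,0,0,0,1,0,0$. If $2^n\nmid s$, then $v_2(2^nj+s)=v_2(s)$, so
$$w(2^nj+s)\equiv v_2(s)\pmod2\qquad(2^n\nmid s,\ j\in\mathbb Z).\tag{5}$$
Thus within distance less than $2^n$ of a multiple $2^nj$, the word is the same for all $j$ except for the one bit $w(2^nj)$.

**Definition (local set).** $W\subset\mathbb Z$ is *local of radius $m$* if whether $i\in W$ depends only on the word $w(i-m)\dots w(i+m)$.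

Complements, finite unions and finite intersections of local sets are local, and $W+r$ is local of radius $m+|r|$ if $W$ is local of radius $m$.

*Example.* $2\mathbb Z$ is local of radius 2: $i$ is even iff $w(i)=1$ or $w(i+2)=1$. (For odd $i$ both are $0$; for even $i$ one of $i,i+2$ is $\equiv2$ mod $4$.) The set $\{0\}$ is not local: if $n$ is even and $2^n>m$, then by (5) and $w(2^n)=0=w(0)$ the windows of radius $m$ around $0$ and $2^n$ agree.

**Lemma 4.** For all $n\ge0$ and $r\in\mathbb Z$ the set $2^n\mathbb Z+r$ is local. So the residue of $i$ mod $2^n$ is determined by a window of bounded radius around $i$. Also $E^n_\varepsilon:=\{2^nj:w(2^nj)=\varepsilon\}$ is local for $\varepsilon\in\{0,1\}$.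

*Proof.* By shift invariance take $r=0$, and use induction on $n$; the case $n=0$ is trivial. For the step we claim: $i\in2^{n+1}\mathbb Z$ iff $i\in2^n\mathbb Z$ and at least one of $w(i),w(i+2^{n+1})$ is $\not\equiv n$ mod $2$. Write $i=2^nj$, so $i+2^{n+1}=2^n(j+2)$. If $j$ is odd, both valuations are $n$. If $j$ is even, one of $j,j+2$ is $\equiv2$ mod $4$, and the corresponding value is $\equiv n+1$. This proves the claim and the step. Finally $E^n_\varepsilon=2^n\mathbb Z\cap\{i:w(i)=\varepsilon\}$. $\square$

**Definition (local permutation).** A permutation $f$ of $\mathbb Z$ is *local of radius $m$* if $|f(i)-i|\le m$ for all $i$ and $f(i)-i$ depends only on $w(i-m)\dots w(i+m)$.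

*Example.* The conveyor belt $y$ is local of radius 2, since parity is.

* If $f,g$ are local of radii $m,m'$, then $fg$ is local of radius $m+m'$: the window of radius $m'$ around $i$ gives $g(i)$, and the window of radius $m$ around $g(i)$ lies within distance $m+m'$ of $i$.
* $f^{-1}$ is local of radius $2m$: $f^{-1}(i)=i-d$ for the unique $d$ with $|d|\le m$ and $f(i-d)-(i-d)=d$.
* A permutation of bounded displacement all of whose sets $\{i:f(i)-i=d\}$ are local is local, since only finitely many $d$ occur.

**Definition (the group $G$).** $G$ is the group of all local permutations of $\mathbb Z$ with flux $0$.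

For $n\ge1$ we use two families of blocks of length $2^n$, offset by half a block.

* $H_n$ is the set of all $h$ for which there are $\pi_0,\pi_1\in\mathrm{Sym}([-2^{n-1},2^{n-1}))$ with $h(2^nj+r)=2^nj+\pi_{w(2^nj)}(r)$ for $-2^{n-1}\le r<2^{n-1}$. So $|H_n|=((2^n)!)^2$.
* $K_n$ is the set of all $k$ for which there is $\pi\in\mathrm{Sym}([0,2^n))$ with $k(2^nj+r)=2^nj+\pi(r)$ for $0\le r<2^n$. So $|K_n|=(2^n)!$.

Both are finite groups. They lie in $G$: the set $\{i:h(i)-i=d\}$ is the union of the sets $E^n_\varepsilon+r$ with $\pi_\varepsilon(r)-r=d$, and similarly for $k$ with $2^n\mathbb Z+r$, so Lemma 4 gives locality; finite order gives flux $0$. In particular $G$ is infinite.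

*Example.* For $n=1$, $H_1$ consists of permutations of the blocks $\{2j-1,2j\}$, with the choice of swapping or not made according to $w(2j)$. So $|H_1|=4$. The group $K_1$ has two elements, the identity and the map that swaps $2j$ and $2j+1$ for all $j$.

## 7. Every element of $G$ is a product $hk$

**Proposition 5.** If $f\in G$ is local of radius $m$ and $2m<2^{n-1}$, then $f\in H_nK_n$. Consequently every finite subset of $G$ lies in $H_nK_n$ for all large $n$.

*Proof.* If $m=0$, then $f$ is the identity; let $m\ge1$. We cut at $P=2^{n-1}+2^n\mathbb Z$, the boundary points of the $H_n$-blocks.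

**Step 1: the crossings look the same at every cut.** Let $p\in P$ and $-m\le s<m$. Then $f(p+s)-(p+s)$ depends only on the values $w(p+u)$ with $|u|\le2m<2^{n-1}$. For $u\ne0$, (5) with $n-1$ in place of $n$ gives $w(p+u)\equiv v_2(u)$. For $u=0$, $p$ is an odd multiple of $2^{n-1}$, so $w(p)\equiv n-1$. None of these values depends on $p\in P$. Hence
$$U=\{s<0:f(p+s)\ge p\}\subset[-m,0),\qquad V=\{s\ge0:f(p+s)<p\}\subset[0,m)$$
do not depend on $p\in P$. By (4), $|U|=|V|$ because $\phi(f)=0$.

**Step 2: define $k$, which exchanges the crossings.** Let $\kappa$ be the involution (or identity) of $[-m,m)$ that exchanges $U$ and $V$ by the increasing bijection and fixes all other points. Let $k(p+s)=p+\kappa(s)$ for $p\in P$ and $s\in[-m,m)$, and let $k$ be the identity elsewhere. If $p=2^nj+2^{n-1}$, then $[p-m,p+m)\subset2^nj+[0,2^n)$. So $k\in K_n$, and $k^2=1$. Put $h=fk$, so $f=hk$.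

**Step 3: $h(N_p)=N_p$ for $p\in P$, so that $h$ preserves the blocks.** Let $i<p$.

* If $i\in p+U$, then $k(i)\in p+V$, so $h(i)=f(k(i))<p$.
* If $i\notin p+U$ and $k(i)=i$, then $h(i)=f(i)<p$ by definition of $U$.
* If $i\notin p+U$ and $k(i)\ne i$, then $i\in[q-m,q+m)$ for some $q\in P$. Here $q\ne p$, because $k$ fixes $p+s$ for $s\in[-m,0)\setminus U$. Also $q>p$ is impossible, since then $i\ge q-m\ge p+2^n-m>p$. So $q\le p-2^n$, and $k(i)<q+m\le p-2^n+m<p-m$. Hence $h(i)<p$.

So $hN_p\subset N_p$, and $-|N_p\setminus hN_p|=[hN_p:N_p]=\phi(h)=\phi(f)+\phi(k)=0$ gives equality. Taking differences of consecutive $N_p$, $h$ preserves each block $2^nj+[-2^{n-1},2^{n-1})$.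

**Step 4: inside a block, $h$ sees only the bit $w(2^nj)$.** Since $k$ commutes with translation by $2^n$, we have $k(2^nj+r)=2^nj+r'$ with $r'$ depending only on $r$. Moreover $r'\in[-2^{n-1}-m,2^{n-1}+m)$, since a point of the block that $k$ moves stays in a window $[q-m,q+m)$ with $q=2^nj\pm2^{n-1}$. The displacement of $f$ at $2^nj+r'$ depends on the values $w(2^nj+r'+t)$ with $|t|\le m$, and $|r'+t|\le2^{n-1}+2m<2^n$. If $r'+t\ne0$, this value depends only on $r'+t$ by (5). If $r'+t=0$, it is $w(2^nj)$. So $h(2^nj+r)-2^nj$ depends only on $r$ and $w(2^nj)$. As $h$ permutes each block, the resulting maps $\pi_0,\pi_1$ are permutations, and $h\in H_n$. $\square$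

## 8. $G$ is generated by finitely many involutions

Call a local set $W$ *2-separated* if no two distinct elements of $W$ are at distance at most $2$. For such $W$ let $\tau_W$ be the product of the 3-cycles $(i-1\;\;i\;\;i+1)$, $i\in W$, and let $\sigma_W$ be the product of the transpositions $(i\;\;i+1)$, $i\in W$. The cycles are disjoint, the displacement sets are translates of $W$ and a complement, and the orders are finite. So $\tau_W,\sigma_W\in G$. (*Example:* $\sigma_{4\mathbb Z}$ swaps $4j$ and $4j+1$ for all $j$.) Let $\Theta$ be the subgroup generated by all $\tau_W$.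

**Lemma 6.** $\Theta$ is finitely generated.

*Proof.* The idea is that a commutator of two overlapping 3-cycles is a 3-cycle at the overlap, so commutators intersect the sets $W$, and intersecting two short windows produces a longer one.

**Step 1: set up generators for each window size.** By Lemma 4 choose $m_1$ such that the window of radius $m_1$ around $i$ determines $i$ mod $8$. For a word $u$ of length $2m+1$ let $W_u=\{i:w(i-m)\dots w(i+m)=u\}$. For $m\ge m_1$, elements of $W_u$ are congruent mod $8$, so $W_u$ is 2-separated. Let $m_2=m_1+1$ and, for $m\ge m_2$, let $\Theta_m=\langle\tau_{W_u}:|u|=2m+1\rangle$, a finitely generated subgroup of $\Theta$.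

**Step 2: $\Theta_{m+1}\subset\Theta_m$ for $m\ge m_2$.** Let $u=u_{-m-1}\dots u_{m+1}$, and let $u'=u_{-m-1}\dots u_{m-1}$ and $u''=u_{-m+1}\dots u_{m+1}$, both of length $2m+1$. Put $X=W_{u'}+1$ and $Y=W_{u''}-1$. Then
$$i\in X\iff w(i-m-1)\dots w(i+m-1)=u',\qquad i\in Y\iff w(i-m+1)\dots w(i+m+1)=u''.$$
Since $m\ge1$, the two windows together cover all positions, so $X\cap Y=W_u$. Every $i\in X\cup Y$ has $w(i-m+1)\dots w(i+m-1)=u_{-m+1}\dots u_{m-1}$, a window of radius $m-1\ge m_1$. So distinct elements of $X\cup Y$ differ by at least $8$, and the intervals $\{i-2,\dots,i+2\}$, $i\in X\cup Y$, are disjoint. Now $\tau_{W_{u'}}$ is the product of $(i-2\;\;i-1\;\;i)$, $i\in X$, and $\tau_{W_{u''}}$ is the product of $(i\;\;i+1\;\;i+2)$, $i\in Y$.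

Number $i-2,\dots,i+2$ as $1,\dots,5$, and let $a=(1\,2\,3)$, $b=(3\,4\,5)$. Then $a^{-1}ba=(a^{-1}(3)\;a^{-1}(4)\;a^{-1}(5))=(2\,4\,5)$, so
$$[a^{-1},b]=a^{-1}bab^{-1}=(2\,4\,5)(5\,4\,3)=(2\,4\,3)=(2\,3\,4)^{-1}:$$
reading right to left, $2\mapsto4$, $4\mapsto3$, $3\mapsto5\mapsto2$, $5\mapsto4\mapsto5$. This applies on the intervals with $i\in X\cap Y$. On the others one factor is trivial, so the commutator is trivial. Hence $[\tau_{W_{u'}}^{-1},\tau_{W_{u''}}]=\tau_{W_u}^{-1}$, and $\tau_{W_u}\in\Theta_m$.

**Step 3: $\Theta=\Theta_{m_2}$.** Any 2-separated local $W$ is local of some radius $m\ge m_2$, hence a finite disjoint union of sets $W_u$ with $|u|=2m+1$. Then $\tau_W$ is the product of these $\tau_{W_u}$, so $\tau_W\in\Theta_m\subset\Theta_{m_2}$ by Step 2. $\square$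

**Transpositions modulo $\Theta$.** We next show that moving $W$ does not change $\sigma_W$ modulo $\Theta$. For 2-separated local $W$ and $i\in W$, $\sigma_{W+1}\sigma_W$ maps $i\mapsto i+1\mapsto i+2$, $\ i+1\mapsto i\mapsto i$, $\ i+2\mapsto i+2\mapsto i+1$. So it is the product of the cycles $(i\;\;i+2\;\;i+1)$, that is, $\sigma_{W+1}\sigma_W=\tau_{W+1}^{-1}\in\Theta$. Taking the inverse, $\sigma_W\sigma_{W+1}\in\Theta$. Multiplying $(\sigma_W\sigma_{W+1})(\sigma_{W+1}\sigma_{W+2})\cdots$ and telescoping (and taking inverses for negative $l$),
$$\sigma_W\sigma_{W+l}\in\Theta\qquad(l\in\mathbb Z).\tag{6}$$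
Hence for a subgroup $\Gamma\supseteq\Theta$ we have $\sigma_W\in\Gamma$ iff $\sigma_{W+l}\in\Gamma$.

**Proposition 7.** $G=\langle\Theta,\sigma_{E^3_0},\sigma_{E^3_1}\rangle$. Moreover $G$ is generated by finitely many distinct involutions $t_1,\dots,t_q$.

*Proof.* Let $\Gamma=\langle\Theta,\sigma_{E^3_0},\sigma_{E^3_1}\rangle\subset G$.

**Step 1: relate the sets $E^n_\varepsilon$ at consecutive levels.** For $n\ge3$ let $\delta\in\{0,1\}$, $\delta\equiv n$ mod $2$. Odd multiples of $2^n$ have $w=\delta$, and they form the set $2^{n+1}\mathbb Z+2^n$. Therefore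
$$E^n_{1-\delta}=E^{n+1}_{1-\delta},\tag{7}$$
$$E^n_\delta=E^{n+1}_\delta\sqcup(E^{n+1}_\delta+2^n)\sqcup(E^{n+1}_{1-\delta}+2^n).\tag{8}$$
All these sets lie in $8\mathbb Z$, so they are 2-separated.

**Step 2: $\sigma_{E^n_0},\sigma_{E^n_1}\in\Gamma$ for all $n\ge3$, by induction.** The case $n=3$ is the definition of $\Gamma$. Assume the statement for $n$; let $\delta\equiv n$ and $\varepsilon=1-\delta\equiv n+1$. By (7), $\sigma_{E^{n+1}_\varepsilon}=\sigma_{E^n_\varepsilon}\in\Gamma$. At level $n+1$ the role of $\delta$ is played by $\varepsilon$, so (8) gives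
$$\sigma_{E^{n+1}_\varepsilon}=\big(\sigma_{E^{n+2}_\varepsilon}\,\sigma_{E^{n+2}_\varepsilon+2^{n+1}}\big)\,\sigma_{E^{n+2}_\delta+2^{n+1}}.$$
The bracket is in $\Theta$ by (6): two copies of the same set cancel. So $\sigma_{E^{n+2}_\delta+2^{n+1}}\in\Gamma$, hence $\sigma_{E^{n+2}_\delta}\in\Gamma$. By (7) at level $n+1$, $E^{n+1}_\delta=E^{n+2}_\delta$. So both $\sigma_{E^{n+1}_\varepsilon}$ and $\sigma_{E^{n+1}_\delta}$ are in $\Gamma$.

**Step 3: $\Gamma$ contains all $H_n,K_n$ with $n\ge3$, so $\Gamma=G$.** By (6), $\sigma_{E^n_\varepsilon+r}\in\Gamma$ for all $n\ge3$, $\varepsilon\in\{0,1\}$, $r\in\mathbb Z$. Adjacent transpositions generate symmetric groups. So $H_n\cong\mathrm{Sym}(2^n)^2$ is generated by the $\sigma_{E^n_\varepsilon+r}$ with $-2^{n-1}\le r\le2^{n-1}-2$, and $K_n$ by the $\sigma_{2^n\mathbb Z+r}=\sigma_{E^n_0+r}\sigma_{E^n_1+r}$ with $0\le r\le2^n-2$. Thus $H_n,K_n\subset\Gamma$, and $G=\bigcup_{n\ge3}H_nK_n=\Gamma$ by Proposition 5.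

**Step 4: finitely many involutions suffice.** By Lemma 6, $G$ is finitely generated. By Step 3, $G$ is generated by the involutions $\sigma_{E^n_\varepsilon+r}$. Each member of a finite generating set is a word in finitely many of these, so finitely many of them generate $G$. $\square$

## 9. A Cayley graph whose automorphisms move fibers by left multiplication

An automorphism of a Cayley graph of $G$ could carry a coset of $K$ to something that is not a left coset of $K$, as in the 4-cycle of Section 1. We thicken each vertex of the Cayley graph to a large clique and mark the generator $t_i$ by the number of edges it contributes.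

Let $t_1,\dots,t_q$ be as in Proposition 7 and $T=\{t_1,\dots,t_q\}$. Put $N_0=q^2+4q+3$, $C=\mathbb Z/N_0$, and $J_i=\{-(i-1),\dots,i-1\}\subset C$, so $|J_i|=2i-1$ because $2q\le N_0$. The vertex set of $\mathcal G$ is $G\times C$, and the edges are

* $(g,a)\sim(g,a')$ for $a\ne a'$ (fiber edges),
* $(g,a)\sim(gt_i,b)$ for $b-a\in J_i$, $1\le i\le q$.

Since $J_i=-J_i$ and $t_i^2=1$, this is the Cayley graph of $G\times C$ with the finite symmetric set $\{(1,e):e\ne0\}\cup\{(t_i,e):e\in J_i\}$. The set generates, because $0\in J_i$ and $T$ generates $G$. So $\mathcal G$ is infinite, connected, locally finite and vertex-transitive. The *fiber* of $x\in G$ is $\{x\}\times C$.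

**Lemma 8.** For every $\alpha\in\mathrm{Aut}(\mathcal G)$ there is $g\in G$ with $\alpha(\{x\}\times C)=\{gx\}\times C$ for all $x\in G$.

*Proof.*

**Step 1: recognize fiber edges by counting triangles.** A fiber edge lies in at least $N_0-2=q^2+4q+1$ triangles, since a fiber is a clique on $N_0$ vertices. Now take an edge from $(g,a)$ to $(gt_i,b)$ and count common neighbors. In the fiber of $g$ there are at most $2i-2$: the vertex $(gt_i,b)$ has $2i-1$ neighbors there, one of which is $(g,a)$. In the fiber of $gt_i$ there are likewise at most $2i-2$. All others lie in the fibers of $gt_j$, $j\ne i$, which together contain at most $\sum_{j=1}^q(2j-1)=q^2$ neighbors of $(g,a)$. So this edge lies in at most $4q-4+q^2<N_0-2$ triangles. Hence $\alpha$ preserves the set of fiber edges. It therefore permutes the fibers: $\alpha(\{x\}\times C)=\{\psi(x)\}\times C$ for a bijection $\psi$ of $G$.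

**Step 2: recognize the generators.** A vertex of the fiber of $x$ has exactly $2i-1$ neighbors in the fiber of $xt_i$, and none in any fiber other than those of $x,xt_1,\dots,xt_q$. The numbers $2i-1$ are distinct and positive, so $\psi(xt_i)=\psi(x)t_i$ for all $x$ and $i$. As $T$ generates $G$, $\psi(x)=\psi(1)x$. $\square$

## 10. Proof of Theorem 1

Let $c\in\mathbb N$, and let $F\subset G$ be the finite set of products of at most $c$ elements of $T$. By Proposition 5 there are finite subgroups $H=H_n$, $K=K_n$ with $F\subset HK$. Let $A=K\times C$ and $B=H\times C$.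

Let $\alpha\in\mathrm{Aut}(\mathcal G)$ with $d(\alpha A,B)\le c$. By Lemma 8, $\alpha A=gK\times C$ for some $g\in G$. Follow a path of length at most $c$ from $B$ to $\alpha A$. Each edge either keeps the $G$-coordinate or multiplies it on the right by some $t_i$. So there are $h\in H$, $k\in K$, $f\in F$ with $hf=gk$. Write $f=h'k'$ with $h'\in H$, $k'\in K$. Then
$$g=hfk^{-1}=(hh')(k'k^{-1})=h''k'',\qquad h''\in H,\ k''\in K .$$
Hence $h''=gk''^{-1}\in gK\cap H$, and $\{h''\}\times C\subset\alpha A\cap B$. So every $\alpha$ with $d(\alpha A,B)\le c$ has $\alpha A\cap B\ne\emptyset$. As $c$ was arbitrary and $\mathcal G$ does not depend on $c$, no constant exists for $\mathcal G$. $\square$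

## 11. The size of $D_{\mathcal G}(N)$: proof of Theorem 2(b)

**Step 1: the lower bound, by estimating the sets of Section 10.** Let $M\ge1$ be such that all $t_i$ are local of radius $M$. Products of at most $c$ generators are local of radius $cM$. For $c\ge1$ let $n$ be minimal with $2^{n-1}>2cM$; then $2^{n-2}\le2cM$, so $2^n\le8cM$. By Proposition 5, $F\subset H_nK_n$, so Section 10 applies with this $n$. The sets used there satisfy
$$|A|+|B|=N_0\big(((2^n)!)^2+(2^n)!\big)\le2N_0((2^n)!)^2\le2N_0(8cM)^{16cM}.$$
So $D_{\mathcal G}(N)>c$ whenever $N\ge2N_0(8cM)^{16cM}$. For large $N$ take $c=\lfloor\log N/(32M\log\log N)\rfloor\ge1$. Then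
$$16cM\log(8cM)\le\frac{\log N}{2\log\log N}\cdot\log\frac{\log N}{4\log\log N}\le\tfrac12\log N,$$
and $\log(2N_0)\le\frac12\log N$, so the condition on $N$ holds. Since $\lfloor x\rfloor\ge x/2$ for $x\ge1$, we get $D_{\mathcal G}(N)\ge c_1\log N/\log\log N$ with $c_1=1/(64M)$.

**Step 2: reduce the upper bound to growth in $G$.** By Theorem 2(a) it suffices that $\mathcal G$ has exponential growth. Since $0\in J_i$, an element $g\in G$ of word length $\ell$ in $T$ gives a vertex $(g,0)$ at distance at most $\ell$ from $(1,0)$. So it suffices to find a constant $L$ and, for each $\ell\ge1$, $2^\ell$ distinct elements of $G$ of word length at most $L\ell$. Indeed, then $|\mathrm{Ball}(r)|\ge2^{\lfloor r/L\rfloor}\ge2^{r/(2L)}$ for $r\ge L$.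

**Step 3: two elements $z,s$ of $G$.** Let $z(i)=i+4$ for $i\equiv0,2$ and $z(i)=i-4$ for $i\equiv1,3$ mod $4$. It preserves each class mod $4$, so it is a permutation, and it is local by Lemma 4. Its flux is $1+1-1-1=0$: at $p=0$, the points $-4,-2$ cross to the right and $1,3$ cross to the left. So $z\in G$. Let $W=\{i\in4\mathbb Z:w(i)=1\}$, a local set, and let $s$ swap $i$ and $i+2$ for all $i\in W$. Then $s$ is a local involution, so $s\in G$. Since $z^k(i)=i+4k$ for even $i$, $z^ksz^{-k}$ swaps $i$ and $i+2$ for $i\in W+4k$. These elements all act by swaps of pairs $\{4j,4j+2\}$, so they commute. For finite $I$ the product $\prod_{k\in I}z^ksz^{-k}$ swaps $4j$ and $4j+2$ exactly when an odd number of $k\in I$ satisfy $4j\in W+4k$.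

**Step 4: these products are distinct for distinct finite $I\subset\{0,1,2,\dots\}$.** We show that the indicator functions of the sets $W+4k$ are linearly independent over $\mathbb F_2$. Put $b(j)=w(4j)$, so that $4j\in W+4k$ iff $b(j-k)=1$. Note that $b(j)\equiv v_2(j)$ mod $2$ for $j\ne0$. Suppose that $\sum_{k\in I}b(j-k)=0$ in $\mathbb F_2$ for all $j$, with $I$ finite and nonempty. If $|I|=1$, then $b\equiv0$, and $b$ is periodic. Otherwise let $l=\max I-\min I\ge1$. The relation expresses $b(j-\min I)$ through the $l$ preceding values, and $b(j-\max I)$ through the $l$ following ones. So a window of length $l$ determines $b$ in both directions. There are finitely many windows, so two at different positions agree, and $b$ is periodic. In either case $b$ has a period $2^aq'>0$ with $q'$ odd. Take $j=2^a(2-q')$. Since $2-q'$ is odd, $j\ne0$ and $b(j)\equiv a$. But $j+2^aq'=2^{a+1}$, so $b(j+2^aq')\equiv a+1$, a contradiction.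

**Step 5: many short words.** For $e_0,\dots,e_{\ell-1}\in\{0,1\}$,
$$s^{e_0}zs^{e_1}z\cdots s^{e_{\ell-1}}z=\Big(\prod_{k<\ell}z^ks^{e_k}z^{-k}\Big)z^\ell .$$
By Step 4 these $2^\ell$ elements are distinct, and their word length is at most $L\ell$, where $L$ is the sum of the word lengths of $s$ and $z$. So $G$, and hence $\mathcal G$, has exponential growth, and Theorem 2(a) gives $D_{\mathcal G}(N)\le c_2\log N$ for large $N$. $\square$
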